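\title{Diamond does not yield a chain homogeneous Souslin algebra}

\begin{abstract}
A Souslin algebra is chain homogeneous if all of its maximal chains are isomorphic as linear orders. The principle $\diamondsuit^+$ implies that such an algebra exists. We show that $\diamondsuit$ does not: after adding at least $\omega_2$ Cohen subsets of $\omega_1$ to a model of $\mathsf{CH}$, the principle $\diamondsuit(E)$ holds for every stationary $E\subseteq\omega_1$ and no Souslin algebra is chain homogeneous. In suitable such models every Souslin algebra has $2^{\omega_1}$ maximal chains that are rigid and pairwise non-isomorphic, even on intervals. We also prove in $\mathsf{ZFC}$ that if $2^\omega<2^{\omega_1}$, then a chain homogeneous Souslin algebra has a complete subalgebra with a dense Souslin tree that becomes a Kurepa tree after forcing with the subalgebra.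
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{antichain} of a Boolean algebra is a set of pairwise disjoint nonzero elements, and a \emph{partition} is a maximal antichain. A complete Boolean algebra satisfies the \emph{countable chain condition} (ccc) if all its antichains are countable, and it is \emph{$(\omega,\infty)$-distributive} if any countably many partitions have a common refinement. A \emph{Souslin algebra} is a complete Boolean algebra with $0\neq1$ that is atomless, ccc and $(\omega,\infty)$-distributive. A \emph{chain} in a Boolean algebra $\mathbb{B}$ is a subset that is linearly ordered by $\le_{\mathbb{B}}$, and a \emph{maximal chain} is a chain that is maximal under inclusion. We call $\mathbb{B}$ \emph{chain homogeneous} if any two of its maximal chains are isomorphic as linear orders.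

A maximal chain is a way of growing from $0$ to $1$ without skipping a possible step, and chain homogeneity says that the order type of the growth does not depend on the route. In the power set of an $n$-element set every maximal chain has $n+1$ elements. In $\mathcal{P}(\omega)$ the route matters: the initial segments of $\omega$ form a countable maximal chain, while the initial segments of a copy of $\mathbb{Q}$ on $\omega$ form an uncountable chain. In an atomless complete algebra with a countable dense subset the route is again irrelevant, because every maximal chain is a copy of $[0,1]$ (Example~\ref{ex:separable}). There the reason is a uniqueness theorem for linear orders. In a Souslin algebra the maximal chains are still complete, dense and ccc, but none of their intervals is separable (Remark~\ref{rem:line}). The uniqueness theorem no longer applies, and chain homogeneity becomes a real demand on the algebra.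

Recall Jensen's principles. For a stationary set $E\subseteq\omega_1$, the principle $\diamondsuit(E)$ asserts that there are sets $S_\alpha\subseteq\alpha$ $(\alpha\in E)$ such that for every $X\subseteq\omega_1$ the set $\{\alpha\in E: X\cap\alpha=S_\alpha\}$ is stationary; $\diamondsuit$ is $\diamondsuit(\omega_1)$. The principle $\diamondsuit^+$ asserts that there are countable families $\mathcal{S}_\alpha\subseteq\mathcal{P}(\alpha)$ $(\alpha<\omega_1)$ such that for every $X\subseteq\omega_1$ there is a club $C\subseteq\omega_1$ with $X\cap\alpha,\,C\cap\alpha\in\mathcal{S}_\alpha$ for all $\alpha\in C$. Both principles hold in $L$. It is known that $\diamondsuit^+$ implies the existence of a chain homogeneous Souslin algebra. The following question comes from \cite{SF}.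

\begin{quote}
\emph{Does $\mathsf{ZFC}+\diamondsuit$ prove that there is a chain homogeneous Souslin algebra?}
\end{quote}

One might guess that it does. A \emph{Souslin tree} is a tree of height $\omega_1$ without uncountable chains or antichains, and $\diamondsuit$ implies that there is one, and hence that there is one in which every node splits and has extensions on all higher levels. The completion of such a tree is a Souslin algebra: a dense open set contains a maximal antichain, which is countable, so it contains all nodes from some level on, and therefore countably many dense open sets have a dense intersection. So Souslin algebras exist under $\diamondsuit$, and it remains to make the chains isomorphic. But the two tasks are of different kinds. To destroy an uncountable antichain, one correct guess at one stage of a construction is enough. An isomorphism of chains has to be built through all $\omega_1$ stages, and we shall see that $2^{\omega_1}$ different isomorphisms are needed. The answer to the question is negative.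

\begin{theorem}\label{thm:answer}
Let $V$ be a model of $\mathsf{ZFC}+\mathsf{CH}$, let $\kappa\ge\omega_2$ be a cardinal of $V$, and let $G$ be generic over $V$ for $P=\mathrm{Add}(\omega_1,\kappa)$, the poset of countable partial functions $\kappa\times\omega_1\to2$ ordered by reverse inclusion. In $V[G]$, the principle $\diamondsuit(E)$ holds for every stationary $E\subseteq\omega_1$, and there is no chain homogeneous Souslin algebra. If $V=L$ and $\kappa=\omega_2$, then $\mathsf{GCH}$ also holds in $V[G]$.
\end{theorem}

No large cardinals are involved. Since the consistency of $\mathsf{ZFC}$ implies that of $\mathsf{ZFC}+V=L$, the usual forcing argument turns Theorem~\ref{thm:answer} into the first sentence of the next corollary. The second sentence follows because $L$ satisfies both $\diamondsuit$ and $\diamondsuit^+$.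

\begin{corollary}\label{cor:independence}
If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{GCH}+{}$``$\diamondsuit(E)$ for every stationary $E\subseteq\omega_1$''${}+{}$``there is no chain homogeneous Souslin algebra''. In that case the existence of a chain homogeneous Souslin algebra is independent of $\mathsf{ZFC}+\diamondsuit$.
\end{corollary}

The nonexistence part of Theorem~\ref{thm:answer} uses only one feature of the model $V[G]$. A poset is \emph{$\sigma$-closed} if every descending $\omega$-sequence of conditions has a lower bound.

\begin{theorem}\label{thm:criterion}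
Let $W$ be a model of $\mathsf{ZFC}+\mathsf{CH}$ with the following property.
\begin{itemize}
\item[$(\dagger)$] For every $x\subseteq\omega_1$ in $W$ there is a transitive model $N\subseteq W$ of $\mathsf{ZFC}$ with $x\in N$, $\mathcal{P}(\omega_1)^W\not\subseteq N$ and $W=N[H]$, where $H$ is $Q$-generic over $N$ for some $Q\in N$ that is $\sigma$-closed in $N$.
\end{itemize}
Then $W$ contains no chain homogeneous Souslin algebra.
\end{theorem}

In the models of Theorem~\ref{thm:answer} chain homogeneity fails in a strong form. For a chain $K$ and $a<b$ in $K$ we write $K[a,b]=\{k\in K:a\le k\le b\}$ and call this a \emph{nondegenerate closed interval} of $K$.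

\begin{theorem}\label{thm:rigid}
In the situation of Theorem~\ref{thm:answer} assume also that $\kappa^{\omega_1}=\kappa$ in $V$. Then in $V[G]$ every Souslin algebra has a family $(K_\xi)$ of $2^{\omega_1}=\kappa$ maximal chains with the following property. If $h$ is an isomorphism of a nondegenerate closed interval of $K_\xi$ onto a nondegenerate closed interval of $K_\eta$, then $\xi=\eta$ and $h$ is the identity. In particular, the $K_\xi$ are rigid and pairwise non-isomorphic, even on intervals.
\end{theorem}

The last result is a theorem of $\mathsf{ZFC}$ that shows how much structure chain homogeneity forces. A \emph{Kurepa tree} is a tree of height $\omega_1$ with countable levels and at least $\omega_2$ cofinal branches.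

\begin{theorem}\label{thm:kurepa}
Let $\mathbb{B}$ be a chain homogeneous Souslin algebra. There are a complete subalgebra $\mathbb{C}$ of $\mathbb{B}$ and a dense subset $T$ of $\mathbb{C}$, which is a Souslin tree under the reverse Boolean order, such that the following hold.
\begin{itemize}
\item[(a)] If $\lambda$ is an infinite cardinal with $\lambda^\omega<2^{\omega_1}$, then $\mathbb{C}$ forces that $T$ has more than $\lambda$ cofinal branches.
\item[(b)] If $2^\omega<2^{\omega_1}$, then forcing with $\mathbb{C}$ makes $T$ a Kurepa tree.
\end{itemize}
\end{theorem}

All proofs rest on two devices. First, a Souslin algebra contains a binary splitting Souslin tree $T$, and each function $X:T\to2$ determines a lexicographic order on the levels of $T$ and thus a maximal chain $K_X$ from which $X$ can be read off again (Section~\ref{sec:tree}). Second, an isomorphism $h:K\to K'$ of maximal chains is the same information as a name for a cut of $K$: a generic ultrafilter cuts $K'$ in two, and $h$ pulls the cut back to $K$. When $K$ is a lexicographic chain, the cut is a cofinal branch of $T$, and counting names for branches gives Theorem~\ref{thm:kurepa} (Section~\ref{sec:branches}).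 On the other hand, $\sigma$-closed forcing cannot add such a cut, so it cannot add an isomorphism from an old chain onto a new one; this gives Theorem~\ref{thm:criterion} (Section~\ref{sec:key}). Sections~\ref{sec:cohen} and~\ref{sec:rigid} apply this to $\mathrm{Add}(\omega_1,\kappa)$.

\section{Background on Boolean algebras and forcing}\label{sec:background}

We write $-b$ for the complement of $b$, $a-b$ for $a\wedge -b$, and $a\mathbin{\triangle}b$ for $(a-b)\vee(b-a)$. In a complete Boolean algebra $p\wedge\bigvee Y=\bigvee_{y\in Y}(p\wedge y)$, and an antichain is a partition exactly when its join is $1$. For a complete Boolean algebra $\mathbb{B}$ the following are equivalent \cite[Lemma 7.16 and Theorem 15.6]{Jech}: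
\begin{itemize}
\item[(D1)] $\bigwedge_{n}\bigvee_{i\in I}a_{n,i}=\bigvee_{f:\omega\to I}\bigwedge_n a_{n,f(n)}$ for all families $(a_{n,i})_{n<\omega,\,i\in I}$ in $\mathbb{B}$;
\item[(D2)] any countably many partitions of $\mathbb{B}$ have a common refinement;
\item[(D3)] forcing with $\mathbb{B}$ adds no new $\omega$-sequences of ground model elements.
\end{itemize}
The ccc will mostly be used in the following form.

\begin{lemma}\label{lem:ccc}
Let $\mathbb{B}$ be a complete ccc Boolean algebra. Every $Y\subseteq\mathbb{B}$ has a countable subset $Y_0$ with $\bigvee Y_0=\bigvee Y$, and a countable subset $Y_1$ with $\bigwedge Y_1=\bigwedge Y$.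
\end{lemma}

\begin{proof}
Let $A$ be maximal among the antichains all of whose elements lie below some member of $Y$. If $y-\bigvee A\neq0$ for some $y\in Y$, this element could be added to $A$; so $\bigvee Y\le\bigvee A$. The set $A$ is countable. Choosing one member of $Y$ above each element of $A$ gives $Y_0$. For meets, pass to complements.
\end{proof}

\emph{Models.} We use models and generic extensions in the usual way. Models are transitive, and the reader may take them to be countable, so that a generic filter through any given condition exists. In Section~\ref{sec:branches}, where we argue in $\mathsf{ZFC}$, a statement about all generic filters abbreviates a statement about the forcing relation. For models $M\subseteq M'$ we say that $M'$ has \emph{no new $\omega$-sequences over $M$} if every function $f\in M'$ from $\omega$ to $M$ belongs to $M$. In that case every subset of $M$ that lies in $M'$ and is countable in $M'$ lies in $M$ and is countable in $M$, and $\omega_1^M=\omega_1^{M'}$. We use the following facts.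

\begin{itemize}
\item[(F1)] \emph{Closed forcing.} If $Q$ is $\sigma$-closed in $M$, then generic extensions of $M$ by $Q$ have no new $\omega$-sequences over $M$. If moreover $M'\supseteq M$ has no new $\omega$-sequences over $M$, then $Q$ is $\sigma$-closed in $M'$, because $M'$ has the same descending sequences in $Q$.
\item[(F2)] \emph{Product lemma.} Let $P_0,P_1\in M$. The generic filters for $P_0\times P_1$ over $M$ are exactly the products $G_0\times G_1$ where $G_0$ is $P_0$-generic over $M$ and $G_1$ is $P_1$-generic over $M[G_0]$. By symmetry, $G_0$ is then $P_0$-generic over $M[G_1]$, and $M[G_0][G_1]=M[G_1][G_0]$.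
\item[(F3)] \emph{Generic ultrafilters.} Let $\mathbb{C}\in M$ be a complete Boolean algebra in $M$. Forcing with $\mathbb{C}$ means forcing with $\mathbb{C}\setminus\{0\}$. A generic filter $U$ is an ultrafilter, it contains exactly one element of each partition in $M$, and $M[U]\models\varphi$ if and only if the Boolean value $[\![\varphi]\!]$ lies in $U$. Moreover, \emph{if $(b_i)_{i\in I}\in M$ and all $b_i$ lie in $U$, then $\bigwedge_i b_i\in U$}. Indeed, the set of nonzero $p$ such that $p\le\bigwedge_i b_i$ or $p\wedge b_i=0$ for some $i$ is dense (if $p\not\le b_i$, pass to $p-b_i$), and an element of $U$ cannot be of the second kind.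
\item[(F4)] \emph{Nice names.} If $G$ is $P$-generic over $M$, then every subset of an ordinal $\lambda$ in $M[G]$ has a name $\{(\check\alpha,p):\alpha<\lambda,\ p\in A_\alpha\}$ in $M$ where each $A_\alpha$ is an antichain of $P$.
\end{itemize}

\section{Maximal chains and their cuts}\label{sec:chains}

Maximality of a chain has an intrinsic description. It needs neither the ccc nor distributivity.

\begin{lemma}\label{lem:maximal}
Let $\mathbb{B}$ be an atomless complete Boolean algebra. A chain $K\subseteq\mathbb{B}$ is maximal if and only if it contains $0$ and $1$, is closed under arbitrary joins and meets of $\mathbb{B}$, and is densely ordered.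
\end{lemma}

\begin{proof}
Let $K$ be maximal. An element comparable with all of $K$ belongs to $K$; this applies to $0$ and $1$. Let $Y\subseteq K$. Each $k\in K$ is either above all of $Y$, hence above $\bigvee Y$, or below some $y\in Y$, hence below $\bigvee Y$. So $\bigvee Y\in K$, and dually $\bigwedge Y\in K$. Suppose $a<b$ in $K$ have no element of $K$ strictly between them. As $\mathbb{B}$ is atomless there is $e$ with $0<e<b-a$. Then $a<a\vee e<b$, and every $k\in K$ satisfies $k\le a$ or $k\ge b$. So $a\vee e$ is comparable with all of $K$ but is not in $K$, a contradiction.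

Conversely, let $K$ have the three properties and let $e$ be comparable with all of $K$. Put $a=\bigvee\{k\in K:k\le e\}$ and $b=\bigwedge\{k\in K:k\ge e\}$. Then $a,b\in K$ and $a\le e\le b$. If $a<b$, pick $k\in K$ with $a<k<b$; then $k\le e$ contradicts the choice of $a$ and $k\ge e$ contradicts the choice of $b$. So $e=a\in K$.
\end{proof}

The lemma links the order of $K$ to the algebra. In an interval $K[a,b]$ of a maximal chain, the supremum and infimum of a nonempty subset, in the sense of the linear order, are its join and meet in $\mathbb{B}$. Hence \emph{an order isomorphism between closed intervals of maximal chains preserves joins and meets of nonempty sets}.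

\begin{example}\label{ex:separable}
Let $\mathbb{B}$ be atomless and complete, with $0\ne1$ and with a countable dense subset $D\subseteq\mathbb{B}\setminus\{0\}$. Let $K$ be a maximal chain. For $p\in D$ let $k_p=\bigwedge\{k\in K:p\le k\}$, the least element of $K$ above $p$. Given $a<b$ in $K$, pick $b'\in K$ with $a<b'<b$ and $p\in D$ with $p\le b'-a$; then $k_p\le b'$ and $k_p\not\le a$, so $a<k_p<b$. Thus $K$ is a complete dense linear order with endpoints and a countable dense subset, and such an order is isomorphic to $[0,1]$. So $\mathbb{B}$ is chain homogeneous.
\end{example}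

In a Souslin algebra, distributivity makes a countable subset of a maximal chain very far from dense. The following notion measures this. Let $K$ be a maximal chain, $a<b$ in $K$, and $E\subseteq K[a,b]$ with $a,b\in E$. A \emph{cut} of $E$ is a final segment $F$ of $E$ with $b\in F$ and $a\notin F$. Its \emph{width} is the element
\[
\operatorname{wd}(F)=\textstyle\bigwedge F-\bigvee(E\setminus F).
\]
Always $\bigvee(E\setminus F)\le\bigwedge F$, and we call $F$ \emph{wide} if the inequality is strict, that is, if $\operatorname{wd}(F)\ne0$.

\begin{lemma}\label{lem:cuts}
Let $\mathbb{B}$ be a Souslin algebra and let $K,a,b,E$ be as above.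
\begin{itemize}
\item[(a)] Distinct cuts of $E$ have disjoint widths. So $E$ has only countably many wide cuts.
\item[(b)] If $h:K[a,b]\to K'[c,d]$ is an isomorphism onto an interval of a maximal chain $K'$, then $F$ is a wide cut of $E$ if and only if $h[F]$ is a wide cut of $h[E]$.
\item[(c)] If $E$ is countable and $0\neq u\le b-a$, then $u\wedge\operatorname{wd}(F)\ne0$ for some cut $F$ of $E$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Final segments of a linear order are comparable under inclusion. Let $F\subsetneq F'$ and $e\in F'\setminus F$. Then $\operatorname{wd}(F')\le\bigwedge F'\le e\le\bigvee(E\setminus F)$, and the last element is disjoint from $\operatorname{wd}(F)$. The second sentence follows from the ccc.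

(b) The map $h$ preserves the order and the meet and join of the nonempty sets $F$ and $E\setminus F$, so it preserves the relation $\bigvee(E\setminus F)<\bigwedge F$ in both directions.

(c) By (D2) the partitions $\{k,-k\}\setminus\{0\}$ for $k\in E$ have a common refinement. Intersecting $u$ with an element of the refinement that meets it, we get a nonzero $w\le u$ such that $w\le k$ or $w\wedge k=0$ for each $k\in E$. Let $F=\{k\in E:w\le k\}$. This is a final segment, and $w\le b-a$ gives $b\in F$ and $a\notin F$. Finally $w\le\bigwedge F$ and $w\wedge\bigvee(E\setminus F)=0$, so $w\le\operatorname{wd}(F)$.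
\end{proof}

\begin{remark}\label{rem:line}
A maximal chain $K$ of a Souslin algebra is ccc as a linear order: disjoint nonempty open intervals with endpoints $a_i<b_i$ give disjoint nonzero elements $b_i-a_i$. No interval $K[a,b]$ is separable: by Lemma~\ref{lem:cuts}(c) a countable $E\subseteq K[a,b]$ containing $a$ and $b$ has a wide cut $F$, and the open interval from $\bigvee(E\setminus F)$ to $\bigwedge F$ is nonempty and misses $E$. So $K$ is a Souslin line.
\end{remark}

\section{A tree in the algebra and its lexicographic chains}\label{sec:tree}

To refute chain homogeneity, or to exploit it, we need many maximal chains that we can describe explicitly. A Souslin algebra comes with no coordinates, so we first build some. Fix a Souslin algebra $\mathbb{B}$.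

\subsection*{The tree $T$ and the subalgebra $\mathbb{C}$}
Define partitions $T_\alpha$ of $\mathbb{B}$ for $\alpha<\omega_1$ by recursion. Let $T_0=\{1\}$. Given $T_\alpha$, use atomlessness to split each $t\in T_\alpha$ into disjoint nonzero elements $t^0,t^1$ with $t=t^0\vee t^1$, and let $T_{\alpha+1}=\{t^i:t\in T_\alpha,\ i<2\}$. For a limit $\lambda$ let $T_\lambda$ consist of all nonzero meets $\bigwedge_{\alpha<\lambda}t_\alpha$ with $t_\alpha\in T_\alpha$. Two different such meets are disjoint, since they differ in some $t_\alpha$. Their join is $1$ by (D1) applied to the countably many equations $\bigvee T_\alpha=1$, $\alpha<\lambda$. This is the point where the construction needs distributivity.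

Each $T_\alpha$ is countable by the ccc. For $\gamma\le\alpha$ every $t\in T_\alpha$ lies below a unique element $t{\restriction}\gamma$ of $T_\gamma$, strictly so if $\gamma<\alpha$, and every $s\in T_\gamma$ is the join of the elements of $T_\alpha$ below it. Hence $T=\bigcup_\alpha T_\alpha$ is a tree under the reverse Boolean order, its $\alpha$-th level is $T_\alpha$, and incomparable nodes are disjoint. It is a Souslin tree: an antichain of the tree is an antichain of $\mathbb{B}$, and a cofinal branch $(t_\alpha)_{\alpha<\omega_1}$ would give the uncountable antichain $\{t_\alpha-t_{\alpha+1}:\alpha<\omega_1\}$. For $r\in T$ the cone $T(r)=\{t\in T:t\le r\}$ meets all levels from that of $r$ on, so it is uncountable.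

The tree $T$ need not be dense in $\mathbb{B}$, so we pass to the subalgebra that it generates. Put
\[
\mathbb{C}_\alpha=\Big\{\bigvee I:I\subseteq T_\alpha\Big\},\qquad \mathbb{C}=\bigcup_{\alpha<\omega_1}\mathbb{C}_\alpha .
\]
Since $T_\alpha$ is a partition, the map $I\mapsto\bigvee I$ from $\mathcal{P}(T_\alpha)$ to $\mathbb{B}$ is injective and sends unions to joins and complements to complements, hence intersections to meets. So the $\mathbb{C}_\alpha$ are complete subalgebras of $\mathbb{B}$, and they increase with $\alpha$. By Lemma~\ref{lem:ccc} any join of elements of $\mathbb{C}$ is a countable join, which is taken inside one $\mathbb{C}_\alpha$. Thus $\mathbb{C}$ is a complete subalgebra of $\mathbb{B}$, and $T$ is dense in it. It is atomless because every node of $T$ splits, and it inherits the ccc and the law (D1) from $\mathbb{B}$. So $\mathbb{C}$ is a Souslin algebra, and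
\[
\omega_1\le|\mathbb{C}|\le\omega_1\cdot2^\omega=2^\omega .
\]
This bound is the second reason for passing to $\mathbb{C}$.

\subsection*{The chains $K_X$}
Let $X:T\to2$. We think of $X(u)$ as the decision which of the two halves $u^0,u^1$ of $u$ is filled first. Let $s\ne t$ in $T_\alpha$ and let $\beta$ be least with $s{\restriction}\beta\ne t{\restriction}\beta$. Then $\beta\ne0$, and $\beta$ is not a limit, since an element of a limit level is the meet of the nodes above it. So $\beta=\gamma+1$, and $u=s{\restriction}\gamma=t{\restriction}\gamma$, the \emph{splitting node} of $s$ and $t$, has $s\le u^i$ and $t\le u^{1-i}$ for some $i$. Put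
\[
s<_Xt\quad\text{if and only if}\quad i=X(u).
\]
This is a linear order of $T_\alpha$. To see this, define $\varphi_t:\alpha\to2$ by $\varphi_t(\gamma)=0$ if and only if $t\le u^{X(u)}$ for $u=t{\restriction}\gamma$. The first difference of $\varphi_s$ and $\varphi_t$ occurs at the level of the splitting node, so $s<_Xt$ holds exactly when $\varphi_s$ precedes $\varphi_t$ lexicographically. The orders on different levels cohere:
\begin{equation}\label{eq:coherence}
s<_Xt\text{ in }T_\alpha,\quad s'\le s,\quad t'\le t,\quad s',t'\in T_\beta\quad\Longrightarrow\quad s'<_Xt',
\end{equation}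
because $s',t'$ have the same splitting node as $s,t$. Define
\[
K_X=\Big\{\bigvee I:\alpha<\omega_1,\ I\text{ an initial segment of }(T_\alpha,<_X)\Big\},
\]
and for $t\in T_\alpha$
\[
\ell_X(t)=\bigvee\{s\in T_\alpha:s<_Xt\},\qquad \ell_X^+(t)=\ell_X(t)\vee t .
\]
Both elements are in $K_X$, and $\ell^+_X(t)-\ell_X(t)=t$. So $K_X[\ell_X(t),\ell_X^+(t)]$ is the stretch of the chain during which $t$ is filled.

\begin{example}\label{ex:level2}
Write $t_i=1^i$ and $t_{ij}=(t_i)^j$, so that $T_1=\{t_0,t_1\}$ and $T_2=\{t_{00},t_{01},t_{10},t_{11}\}$. Let $X(1)=1$, $X(t_0)=0$, $X(t_1)=1$. Then $t_{11}<_Xt_{10}<_Xt_{00}<_Xt_{01}$, and level $2$ contributes the elements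
\[
0<t_{11}<t_1<t_1\vee t_{00}<1
\]
to $K_X$; see Figure~\ref{fig:tree}. The value $X(t_0)$ can be read off the chain: the meets of these five elements with $t_0$ are $0,0,0,t_{00},t_0$, so $t_{00}$ occurs and $t_{01}$ does not.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (r) at (4,2.6) {$1$};
\node (a) at (2,1.6) {$t_1$};
\node (b) at (6,1.6) {$t_0$};
\node (c) at (1,0.5) {$t_{11}$};
\node (d) at (3,0.5) {$t_{10}$};
\node (e) at (5,0.5) {$t_{00}$};
\node (f) at (7,0.5) {$t_{01}$};
\draw[very thick] (r)--(a) (a)--(c) (b)--(e);
\draw (r)--(b) (a)--(d) (b)--(f);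
\draw (0,-0.1)--(8,-0.1);
\draw (0,0)--(0,-0.2) node[below] {$0$};
\draw (2,0)--(2,-0.2) node[below] {$t_{11}$};
\draw (4,0)--(4,-0.2) node[below] {$t_1$};
\draw (6,0)--(6,-0.2) node[below] {$t_1\vee t_{00}$};
\draw (8,0)--(8,-0.2) node[below] {$1$};
\end{tikzpicture}
\caption{Levels $0,1,2$ of the tree $T$, drawn from left to right in the order $<_X$ for $X(1)=1$, $X(t_0)=0$, $X(t_1)=1$. A thick edge joins a node $u$ to the half $u^{X(u)}$ that comes first. Each mark on the line is the element of the chain $K_X$ obtained as the join of the nodes of level $2$ to its left.}
\label{fig:tree}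
\end{figure}

We record two consequences of \eqref{eq:coherence}. First, if $I$ is an initial segment of $T_\alpha$ and $\beta\ge\alpha$, then $\{t\in T_\beta:t{\restriction}\alpha\in I\}$ is an initial segment of $T_\beta$ with the same join. Hence \emph{countably many elements of $K_X$ can be written as joins of initial segments of one level, and of any higher level}. Second,
\begin{equation}\label{eq:nested}
t\le r\text{ in }T\quad\Longrightarrow\quad \ell_X(r)\le\ell_X(t)<\ell^+_X(t)\le\ell^+_X(r).
\end{equation}
Indeed, let $r\in T_\alpha$ and $t\in T_\beta$. If $s<_Xr$, then all elements of $T_\beta$ below $s$ are $<_Xt$, and their join is $s$; this gives the first inequality. If $s'\le_Xt$ in $T_\beta$, then $s'{\restriction}\alpha\le_Xr$, since $r<_Xs'{\restriction}\alpha$ would give $t<_Xs'$; this gives the last one.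

The next lemma is a dictionary between $X$ and $K_X$. Part (iii) recovers a piece of $X$ from an interval of $K_X$, and part (iv) recovers an interval from a piece of $X$.

\begin{lemma}\label{lem:KX}
Let $X:T\to2$.
\begin{itemize}
\item[(i)] $K_X$ is a maximal chain of $\mathbb{B}$ contained in $\mathbb{C}$; so it is also a maximal chain of $\mathbb{C}$.
\item[(ii)] If $c<d$ in $K_X$, there is $r\in T$ with $c\le\ell_X(r)<\ell_X^+(r)\le d$.
\item[(iii)] Let $c,d\in K_X$ and $r\in T$ satisfy the inequalities in \textup{(ii)}, and let $t\in T(r)$. Then $X(t)$ is the unique $i$ such that $k\wedge t=t^i$ for some $k\in K_X[c,d]$.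
\item[(iv)] Let $a<b$ in $K_X$ be joins of initial segments of $T_\beta$, and for $\alpha\ge\beta$ let $T_\alpha'=\{t\in T_\alpha:t\le b-a\}$. If $X^*:T\to2$ agrees with $X$ at all $u\in T$ with $u\wedge(b-a)\ne0$, then
\[
K_X[a,b]=\Big\{a\vee\bigvee I:\alpha\ge\beta,\ I\text{ an initial segment of }(T'_\alpha,<_{X^*})\Big\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) We verify the conditions of Lemma~\ref{lem:maximal}. Two elements of $K_X$ come from initial segments of one level, and these are comparable under inclusion; so $K_X$ is a chain. It contains $0=\bigvee\emptyset$ and $1=\bigvee T_0$. By Lemma~\ref{lem:ccc} it suffices to consider joins and meets of countably many elements $\bigvee I_n$, with all $I_n$ initial segments of one $T_\beta$. These are $\bigvee\bigcup_nI_n$ and $\bigvee\bigcap_nI_n$, and unions and intersections of initial segments are initial segments. For density, let $I\subsetneq J$ be initial segments of $T_\alpha$ and pick $t\in J\setminus I$. Then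
\[
\bigvee I\le\ell_X(t)<\ell_X(t)\vee t^{X(t)}<\ell^+_X(t)\le\bigvee J .
\]
The element $m_X(t)=\ell_X(t)\vee t^{X(t)}$ is in $K_X$: by \eqref{eq:coherence} and $t^{X(t)}<_Xt^{1-X(t)}$, the elements of $T_{\alpha+1}$ that precede $t^{1-X(t)}$ are $t^{X(t)}$ and the halves of the nodes $s<_Xt$, so $m_X(t)=\ell_X(t^{1-X(t)})$.

(ii) Since $T$ is dense in $\mathbb{C}$ there is $r\in T$ with $r\le d-c$. As $r\not\le c$ we have $\ell^+_X(r)\not\le c$, so $c\le\ell_X(r)\vee r$ because $K_X$ is a chain, and $c\wedge r=0$ gives $c\le\ell_X(r)$. As $0\ne r\le d$ and $r\wedge\ell_X(r)=0$ we have $d\not\le\ell_X(r)$, so $\ell_X(r)\le d$ and $\ell_X^+(r)\le d$.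

(iii) By \eqref{eq:nested}, $k=m_X(t)$ lies in $K_X[c,d]$, and $k\wedge t=t^{X(t)}$. If some $k'\in K_X$ had $k'\wedge t=t^{1-X(t)}$, then $k\le k'$ or $k'\le k$ would make the disjoint nonzero elements $t^0,t^1$ comparable.

(iv) Fix $\alpha\ge\beta$ and write $a=\bigvee I_a$, $b=\bigvee I_b$ with initial segments $I_a\subseteq I_b$ of $(T_\alpha,<_X)$. Then $T'_\alpha=I_b\setminus I_a$. The initial segments $I'$ of $(T_\alpha,<_X)$ with $a\le\bigvee I'\le b$ are those with $I_a\subseteq I'\subseteq I_b$, and these are exactly the sets $I_a\cup I$ with $I$ an initial segment of $(T'_\alpha,<_X)$. Every element of $K_X$ can be written on some level $\alpha\ge\beta$, so the formula holds with $<_X$ in place of $<_{X^*}$. The splitting node $u$ of $s\neq t$ in $T'_\alpha$ lies above $s$, so $u\wedge(b-a)\ne0$ and $X^*(u)=X(u)$. Hence $<_X$ and $<_{X^*}$ agree on $T'_\alpha$.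
\end{proof}

Part (iii) with $c=0$, $d=1$, $r=1$ shows that $X\mapsto K_X$ is injective. So every Souslin algebra has at least $2^{\omega_1}$ maximal chains, and a chain homogeneous one carries isomorphisms from one fixed chain onto all of them.

\section{From isomorphisms to branches}\label{sec:branches}

In this section $X_0:T\to2$ is the constant function $0$, and $K=K_{X_0}$, $\ell=\ell_{X_0}$, $\ell^+=\ell^+_{X_0}$. Let $h:K\to K_X$ be an isomorphism. The node $t$ occupies the stretch $[\ell(t),\ell^+(t)]$ of $K$. The map $h$ moves it to a stretch of $K_X$, during which the element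
\[
e(t)=h(\ell^+(t))-h(\ell(t))\in\mathbb{C}
\]
is filled. We first compute $e$ in a finite model.

\begin{example}\label{ex:permutation}
Cut the tree off at level $2$ and work in the finite algebra $\mathbb{C}_2$, whose atoms are the nodes of $T_2$. With $X$ as in Example~\ref{ex:level2}, there is one isomorphism $h$ between the two five-element chains
\[
0<t_{00}<t_0<t_0\vee t_{10}<1\qquad\text{and}\qquad 0<t_{11}<t_1<t_1\vee t_{00}<1 .
\]
Taking differences of the images we get
\[
e(t_{00})=t_{11},\quad e(t_{01})=t_{10},\quad e(t_{10})=t_{00},\quad e(t_{11})=t_{01},\quad e(t_0)=t_1,\quad e(t_1)=t_0 .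
\]
So $e$ maps each level to a partition and preserves the order. An ultrafilter $U$ of $\mathbb{C}_2$ therefore selects a branch $\{t:e(t)\in U\}$; for $U\ni t_{10}$ it is $\{1,t_0,t_{01}\}$. The table that assigns to each of the four ultrafilters its branch determines $e$, then $h$ (for instance $h(t_0\vee t_{10})=e(t_{00})\vee e(t_{01})\vee e(t_{10})$), then the second chain, and then the three values of $X$.
\end{example}

In the finite model nothing follows, because the table is as large as the data $X$. In a Souslin algebra the sizes separate. If the generic extension has few branches, then by the ccc the table for $X$ has only countably many rows, each with a condition and the index of a branch, whereas $X$ consists of $\omega_1$ free bits. One new difficulty appears. An isomorphism $h$ need not respect the levels of $T$, so $e(t)$ need not be a node, and it takes an argument to see that the $e(t)$ on a level still cover $1$. The wide cuts supply it.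

\begin{lemma}\label{lem:e}
Let $h:K\to K_X$ be an isomorphism and let $e$ be as above.
\begin{itemize}
\item[(a)] For each $\alpha$ the map $e{\restriction}T_\alpha$ is injective and $e[T_\alpha]$ is a partition of $\mathbb{C}$.
\item[(b)] If $t\le s$ in $T$, then $e(t)\le e(s)$.
\item[(c)] If $I$ is an initial segment of $(T_\alpha,<_{X_0})$, then $h(\bigvee I)=\bigvee_{t\in I}e(t)$.
\item[(d)] If $U$ is $\mathbb{C}$-generic, then $\{t\in T:e(t)\in U\}$ is a cofinal branch of $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $e(t)$ is nonzero since $\ell(t)<\ell^+(t)$. If $s<_{X_0}t$ in $T_\alpha$, then $\ell^+(s)\le\ell(t)$, so $e(s)\le h(\ell(t))$ and $e(s)\wedge e(t)=0$. It remains to show that every nonzero $u\in\mathbb{C}$ meets some $e(t)$ with $t\in T_\alpha$. Let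
\[
E=\{\ell(t),\ell^+(t):t\in T_\alpha\}\cup\{0,1\},
\]
a countable subset of $K$. By Lemma~\ref{lem:cuts}(c), applied to $h[E]\subseteq K_X$, there is a cut $F$ of $E$ with $u\wedge\operatorname{wd}(h[F])\ne0$. By Lemma~\ref{lem:cuts}(b) the cut $F$ is wide, so some $t\in T_\alpha$ meets $\operatorname{wd}(F)$. Then $\ell^+(t)\in F$, since otherwise $t\le\bigvee(E\setminus F)$, and $\ell(t)\notin F$, since otherwise $t\wedge\bigwedge F\le t\wedge\ell(t)=0$. Therefore $\bigwedge h[F]\le h(\ell^+(t))$ and $h(\ell(t))\le\bigvee h[E\setminus F]$, that is, $\operatorname{wd}(h[F])\le e(t)$. So $u\wedge e(t)\ne0$.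

(b) Apply $h$ to \eqref{eq:nested}.

(c) Let $k=\bigvee I$. For $t\in I$ we have $\ell^+(t)\le k$, so $e(t)\le h(k)$. For $t\in T_\alpha\setminus I$ we have $k\le\ell(t)$, so $e(t)\wedge h(k)=0$. Now use (a).

(d) By (a) and (F3) each level $T_\alpha$ has exactly one node $t_\alpha$ with $e(t_\alpha)\in U$. For $\alpha\le\beta$, part (b) gives $e(t_\beta{\restriction}\alpha)\in U$, so $t_\alpha=t_\beta{\restriction}\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kurepa}]
Let $T$ and $\mathbb{C}$ be as in Section~\ref{sec:tree}. By Lemma~\ref{lem:KX}(i) and chain homogeneity we can fix, for each $X:T\to2$, an isomorphism $h_X:K\to K_X$. Let $e_X$ be the associated map and let $\dot b_X$ be the $\mathbb{C}$-name $\{(\check t,e_X(t)):t\in T\}$. Then $[\![\check t\in\dot b_X]\!]=e_X(t)$, and $\dot b_X$ is forced to be a cofinal branch by Lemma~\ref{lem:e}(d).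

(a) Let $\lambda$ be infinite with $\lambda^\omega<2^{\omega_1}$. Since $\mathbb{C}$ is ccc, it preserves cardinals. Suppose that some condition forces that $T$ has at most $\lambda$ cofinal branches; as $T$ is dense, we may take it to be a node $r\in T$. The set of branches is forced to be nonempty, so $r$ forces that it is the range of a function on $\lambda$. By the maximum principle (a condition that forces an existential statement forces it for some name) there are names $\dot c_i$ $(i<\lambda)$ such that $r$ forces every cofinal branch to be one of the $\dot c_i$.

Fix $X$. The conditions $p\le r$ that force $\dot b_X=\dot c_i$ for some $i$ are dense below $r$. Choose a maximal antichain of them; it is countable and has join $r$. Enumerate it as $(p_n)_{n<\omega}$, with repetitions if necessary, choose $i_n<\lambda$ with $p_n\Vdash\dot b_X=\dot c_{i_n}$, and put $\Phi(X)=\langle(p_n,i_n):n<\omega\rangle$. For all $t\in T$,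
\[
e_X(t)\wedge r=\bigvee_n\big(p_n\wedge e_X(t)\big)=\bigvee_n\big(p_n\wedge[\![\check t\in\dot c_{i_n}]\!]\big),
\]
and the right side depends only on $\Phi(X)$ and $t$. By Lemma~\ref{lem:e}(c), the set $\{k\wedge r:k\in K_X\}$ consists of the joins $\bigvee_{t\in I}(e_X(t)\wedge r)$, where $I$ ranges over the initial segments of the orders $(T_\alpha,<_{X_0})$, which do not depend on $X$. So this set depends only on $\Phi(X)$. For $t\in T(r)$ we have $(k\wedge r)\wedge t=k\wedge t$, so by Lemma~\ref{lem:KX}(iii) the value $X(t)$ is the unique $i$ with $(k\wedge r)\wedge t=t^i$ for some $k\in K_X$. Hence $\Phi(X)$ determines $X{\restriction}T(r)$.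

Every function $T(r)\to2$ is of the form $X{\restriction}T(r)$, and there are $2^{\omega_1}$ of them. But $\Phi$ has at most $(|\mathbb{C}|\cdot\lambda)^\omega\le(2^\omega\cdot\lambda)^\omega=\lambda^\omega<2^{\omega_1}$ values. This is a contradiction.

(b) We have $\omega_1^\omega\le(2^\omega)^\omega=2^\omega<2^{\omega_1}$, so (a) applies with $\lambda=\omega_1$. As $\omega_1$ and $\omega_2$ are preserved, $T$ keeps its height $\omega_1$ and its countable levels and acquires at least $\omega_2$ cofinal branches.
\end{proof}

\section{Closed forcing adds no isomorphism of chains}\label{sec:key}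

We now replace counting by a comparison of two models $N\subseteq W$. Under $(\dagger)$ the algebra $\mathbb{C}$ and the chain $K_{X_0}$ can be put into $N$, while $W$ has a new function $X$ and hence a new chain $K_X$. The next lemma says that the two chains cannot be isomorphic in $W$.

\begin{lemma}\label{lem:key}
Let $N\subseteq W$ be transitive models of $\mathsf{ZFC}$ with $W=N[H]$, where $H$ is $Q$-generic over $N$ and $Q$ is $\sigma$-closed in $N$. Let $\mathbb{C}\in N$ be a Souslin algebra in $W$. In $W$, let $K,K'$ be maximal chains of $\mathbb{C}$, let $J=K[a,b]$ and $J'=K'[c,d]$ with $a<b$ and $c<d$, and let $h:J\to J'$ be an order isomorphism. If $J\in N$, then $h\in N$, and hence $J'\in N$.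
\end{lemma}

If $J$ had a countable dense subset $E$, the proof would be one line: $h{\restriction}E$ is a countable set of pairs from $N$, so it lies in $N$, and it determines $h$ by continuity. By Remark~\ref{rem:line} there is no such $E$, so no countable part of $h$ determines $h$. We therefore describe $h$ by cuts, as in Section~\ref{sec:branches}. A $\mathbb{C}$-generic ultrafilter $U\ni d-c$ gives the final segment $D=h^{-1}[U]$ of $J$. Its trace on any countable $E\subseteq J$ is one of only countably many wide cuts; in this respect $D$ behaves like a branch through a tree with countable levels. If $D$ were added by $Q$ over $N[U]$, splitting conditions along the binary tree would produce $2^\omega$ different traces on one $E$. So $D\in N[U]$, and a name for $D$ in $N$ computes $h$ below some condition. Countably many conditions suffice.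

\begin{proof}
By (F1), $W$ has no new $\omega$-sequences over $N$. The statement ``$p$ is the least upper bound of $Y$ in $\mathbb{C}$'' quantifies only over $\mathbb{C}$ and $Y$, so it is absolute. Hence $\mathbb{C}$ is a complete Boolean algebra in $N$, and joins and meets of sets in $N$ are the same in $N$ and in $W$.

Let $U$ be $\mathbb{C}$-generic over $W$ with $d-c\in U$. By (F2), $U$ is $\mathbb{C}$-generic over $N$, $H$ is $Q$-generic over $N[U]$, and $W[U]=N[U][H]$. By (D3) in $W$, the model $W[U]$ has no new $\omega$-sequences over $W$, hence none over $N$. The same then holds for $N[U]\subseteq W[U]$. Two consequences are used below: $Q$ is $\sigma$-closed in $N[U]$ by (F1), and every subset of $J$ that is countable in $W[U]$ or in $N[U]$ lies in $N$ and is countable there. In $W[U]$ put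
\[
D=\{k\in J:h(k)\in U\}.
\]

\emph{Step 1. For every countable $E\subseteq J$ in $W[U]$ with $a,b\in E$, the set $D\cap E$ is a wide cut of $E$.}
The set $D$ is a final segment of $J$ since $U$ is upward closed. From $d-c\in U$ we get $h(b)=d\in U$ and $h(a)=c\notin U$. So $D\cap E$ is a cut of $E$. The countable sets $D\cap E$ and $E\setminus D$ lie in $W$. All elements $h(k)$ for $k\in D\cap E$ and $-h(k)$ for $k\in E\setminus D$ are in $U$, so by (F3) over $W$ their meet is in $U$. This meet is $\operatorname{wd}(h[D\cap E])$, which is therefore nonzero. By Lemma~\ref{lem:cuts}(b) in $W$ the cut $D\cap E$ is wide.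

\emph{Step 2. $D\in N[U]$.}
Suppose not. In $N[U]$ let $\dot D$ be a $Q$-name for $D$, and let $q\in H$ force that $\dot D$ is a subset of $J$ that is not in $N[U]$ and has the property of Step~1. (That property mentions only $\dot D$ and the parameters $\mathbb{C},J,a,b\in N$.) Work in $N[U]$. For each $q'\le q$ there is $k\in J$ such that $q'$ does not decide ``$k\in\dot D$''; otherwise $q'$ would force $\dot D$ to equal the set $\{k\in J:q'\Vdash k\in\dot D\}$ of $N[U]$. So we can choose $q_s\in Q$ and $k_s\in J$ for $s\in2^{<\omega}$ with
\[
q_\emptyset=q,\qquad q_{s0},q_{s1}\le q_s,\qquad q_{s0}\Vdash k_s\in\dot D,\qquad q_{s1}\Vdash k_s\notin\dot D .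
\]
Let $E=\{k_s:s\in2^{<\omega}\}\cup\{a,b\}$. This set is countable, so $E$ and all its subsets in $W[U]$ lie in $N$. Let $Z\in N$ be the set of wide cuts of $E$; it is the same whether computed in $N$, $N[U]$ or $W$. By Lemma~\ref{lem:cuts}(a) it is countable in $W$, hence in $N$ and in $N[U]$.

For $x\in2^\omega$ let $q_x$ be a lower bound of $(q_{x\restriction n})_{n<\omega}$; this is where $\sigma$-closure in $N[U]$ is essential. Since $Q$ adds no subset of the countable set $E$ to $N[U]$, there are $q'_x\le q_x$ and $F_x\subseteq E$ with $q'_x\Vdash\dot D\cap E=F_x$. Then $q'_x$ forces that $F_x$ is a wide cut of $E$, and by absoluteness $F_x\in Z$. If $x\neq y$, let $s$ be their longest common initial segment; then $k_s$ belongs to exactly one of $F_x,F_y$. So $x\mapsto F_x$ is an injection of $2^\omega$ into the countable set $Z$ in $N[U]$, which is impossible.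

\emph{Step 3. $h\in N$.}
Let $\Sigma$ be the set of all functions $J\to\mathbb{C}$ in $N$. It is an element of $N$, hence of $W$. In $W$, call a nonzero $p\le d-c$ \emph{good} if there is $\sigma\in\Sigma$ with $p\wedge h(k)=p\wedge\sigma(k)$ for all $k\in J$. We claim that the good elements are dense below $d-c$. Let $0\ne r\le d-c$ and let $U\ni r$ be $\mathbb{C}$-generic over $W$. By Step~2 the set $D$ defined from $U$ is the value of a $\mathbb{C}$-name $\tau\in N$. Let $\sigma(k)=[\![\check k\in\tau]\!]$, computed in $N$. Then $\sigma\in\Sigma$, and for all $k\in J$ we have $h(k)\in U$ if and only if $k\in D$ if and only if $\sigma(k)\in U$. As $U$ is an ultrafilter, $-(h(k)\mathbin{\triangle}\sigma(k))\in U$ for all $k\in J$. This family lies in $W$, so by (F3) its meet $v$ is in $U$. Then $p=v\wedge r$ is nonzero, and it is good with witness $\sigma$.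

In $W$ choose a maximal antichain of good elements. It has join $d-c$ and is countable by the ccc. Enumerate it as $(p_n)_{n<\omega}$ and choose witnesses $\sigma_n\in\Sigma$. The sequence $\langle(p_n,\sigma_n):n<\omega\rangle$ consists of elements of $N$, so it lies in $N$. Since $c\le h(k)\le d$,
\[
h(k)=c\vee\big(h(k)\wedge(d-c)\big)=c\vee\bigvee_n\big(p_n\wedge\sigma_n(k)\big)\qquad(k\in J).
\]
The right side is computed in $N$. So $h\in N$ and $J'=h[J]\in N$.
\end{proof}

\begin{remark}\label{rem:key}
The hypothesis $J\in N$ enters in Step~2, where the points $k_s$ are chosen inside $N[U]$, and in Step~3, where $\sigma$ is defined in $N$. It cannot be dropped, since the identity on an interval $J\notin N$ is an isomorphism outside $N$. The ccc is used twice, to count wide cuts and to glue the $\sigma_n$; distributivity is used to keep $Q$ closed in $N[U]$ and to bring the traces $D\cap E$ into $W$.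
\end{remark}

To apply the lemma we must put $\mathbb{C}$ and its tree into $N$. This is the only use of $\mathsf{CH}$ in Theorem~\ref{thm:criterion}. Let $W\models\mathsf{CH}$, let $\mathbb{B}$ be a Souslin algebra in $W$, and let $T,\mathbb{C}$ be as in Section~\ref{sec:tree}. Then $|\mathbb{C}|=\omega_1$, and after replacing $\mathbb{B}$ by an isomorphic copy we may assume that the underlying set of $\mathbb{C}$ is $\omega_1$. The \emph{frame} of $\mathbb{B}$ consists of the algebra $\mathbb{C}$, the sequence $(T_\alpha)_{\alpha<\omega_1}$ and the maps $t\mapsto t^0$, $t\mapsto t^1$. These are finitely many relations on $\omega_1$, so an absolute pairing function codes the frame by one set $x\subseteq\omega_1$, and every model with the same $\omega_1$ that contains $x$ contains the frame. The dictionary of Lemma~\ref{lem:KX} now reads as follows.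

\begin{lemma}\label{lem:absolute}
Let $N\subseteq W$ be models such that $W$ has no new $\omega$-sequences over $N$ and $N$ contains the frame. Let $X:T\to2$ be in $W$.
\begin{itemize}
\item[(a)] If $a<b$ in $K_X$ and some $X^*:T\to2$ in $N$ agrees with $X$ at all $u\in T$ with $u\wedge(b-a)\ne0$, then $K_X[a,b]\in N$.
\item[(b)] If $c\le\ell_X(r)<\ell^+_X(r)\le d$ with $c,d\in K_X$ and $r\in T$, and if $K_X[c,d]\in N$, then $X{\restriction}T(r)\in N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The parameters $a,b,\beta,X^*$ of the formula in Lemma~\ref{lem:KX}(iv) are in $N$. The sets $I$ in the formula are subsets of the countable sets $T_\alpha\subseteq\omega_1$, so they are the same in $N$ and $W$, and their joins are absolute. So the formula defines the same set in $N$ as in $W$.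

(b) Lemma~\ref{lem:KX}(iii) defines $X{\restriction}T(r)$ from $K_X[c,d]$, $r$ and the frame, with quantifiers bounded by these sets.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Suppose $\mathbb{B}\in W$ is a chain homogeneous Souslin algebra. Let $x\subseteq\omega_1$ code its frame, and take $N,Q,H$ as in $(\dagger)$. By (F1), $W$ has no new $\omega$-sequences over $N$, and $N$ contains the frame. The set $T\in N$ is an uncountable subset of $\omega_1$, so its increasing enumeration is a bijection $\omega_1\to T$ in $N$. Transporting the characteristic function of a set in $\mathcal{P}(\omega_1)^W\setminus N$ along this bijection gives $X:T\to2$ in $W\setminus N$.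

The constant function $X_0$ is in $N$, so $K_{X_0}=K_{X_0}[0,1]\in N$ by Lemma~\ref{lem:absolute}(a). By Lemma~\ref{lem:KX}(i), $K_{X_0}$ and $K_X$ are maximal chains of $\mathbb{B}$, so they are isomorphic in $W$, and they are maximal chains of $\mathbb{C}$, so Lemma~\ref{lem:key} gives $K_X\in N$. Lemma~\ref{lem:absolute}(b) with $c=0$, $d=1$, $r=1$ gives $X\in N$, a contradiction.
\end{proof}

The clause $\mathcal{P}(\omega_1)^W\not\subseteq N$ carries the weight of $(\dagger)$. Without it one can take $N=W$ and the trivial poset, and a model of $V=L$, which has a chain homogeneous Souslin algebra, would qualify.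

\section{Adding Cohen subsets of $\omega_1$}\label{sec:cohen}

Let $V,\kappa,P,G$ be as in Theorem~\ref{thm:answer} and put $W=V[G]$. For a set $S$ let $\operatorname{Fn}(S)$ be the poset of countable partial functions $S\to2$, so $P=\operatorname{Fn}(\kappa\times\omega_1)$. By density, $\Gamma=\bigcup G$ is a total function $\kappa\times\omega_1\to2$; put $g_\xi(\alpha)=\Gamma(\xi,\alpha)$. For $A\subseteq\kappa$ in $V$ let $G_A=G\cap\operatorname{Fn}(A\times\omega_1)$.

The poset $P$ is $\sigma$-closed, since the union of a descending sequence is a condition. It has no antichain of size $\omega_2$: under $\mathsf{CH}$, the $\Delta$-system lemma thins $\omega_2$ conditions to $\omega_2$ conditions whose domains pairwise intersect in one countable root, and two of them agree on the root because it carries at most $2^\omega=\omega_1$ partial functions. So $W$ has no new $\omega$-sequences over $V$ and has the same cardinals, and $W\models\mathsf{CH}$. It follows that for any model $M$ with $V\subseteq M\subseteq W$ the model $W$ has no new $\omega$-sequences of elements of $P$ over $M$, and that for $S\subseteq\kappa\times\omega_1$ in $M$ the poset $\operatorname{Fn}(S)$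 computed in $M$ is $\{p\in P:\operatorname{dom}p\subseteq S\}$ and is $\sigma$-closed in $M$.

Everything we need about $W$ is contained in the next lemma. Part (b) allows sets $S$ that are not in $V$; this will matter in Section~\ref{sec:rigid}, where $S$ is defined from the tree $T$.

\begin{lemma}\label{lem:factor}
\begin{itemize}
\item[(a)] Every $x\subseteq\omega_1$ in $W$ lies in $V[G_A]$ for some $A\in V$ with $A\subseteq\kappa$ and $|A|\le\omega_1$.
\item[(b)] Let $A\subseteq\kappa$ be in $V$, let $S\in V[G_A]$ satisfy $A\times\omega_1\subseteq S\subseteq\kappa\times\omega_1$, and let $S^c=(\kappa\times\omega_1)\setminus S$. There is a model $N$ with $V[G_A]\subseteq N\subseteq W$ and $\Gamma{\restriction}S\in N$ such that $W=N[H]$, where $H=G\cap\operatorname{Fn}(S^c)$ is generic over $N$ for $\operatorname{Fn}(S^c)$, which is $\sigma$-closed in $N$. Moreover, $\Gamma{\restriction}S'\notin N$ for every uncountable $S'\subseteq S^c$ in $N$.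
\end{itemize}
\end{lemma}

\begin{proof}
If $S_0,S_1$ are disjoint, then $p\mapsto(p{\restriction}S_0,p{\restriction}S_1)$ is an isomorphism of $\operatorname{Fn}(S_0\cup S_1)$ with $\operatorname{Fn}(S_0)\times\operatorname{Fn}(S_1)$. By (F2), $G_A$ is generic over $V$, $G_{\kappa\setminus A}$ is generic over $V[G_A]$, and $W=V[G_A][G_{\kappa\setminus A}]$.

(a) A nice name for $x$ involves $\omega_1$ antichains of size at most $\omega_1$, and each condition has a countable domain. Let $A$ be the set of first coordinates that occur in these domains. The name is then an $\operatorname{Fn}(A\times\omega_1)$-name with the same value under $G$ and under $G_A$.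

(b) In $V[G_A]$ split $(\kappa\setminus A)\times\omega_1$ into $S_0=S\setminus(A\times\omega_1)$ and $S^c$, and let $N=V[G_A][G\cap\operatorname{Fn}(S_0)]$. The first assertions follow from (F2). Let $S'\subseteq S^c$ be uncountable and let $f:S'\to2$, both in $N$. The set of $p\in\operatorname{Fn}(S^c)$ with $p(z)\ne f(z)$ for some $z\in S'\cap\operatorname{dom}p$ is dense, because a countable domain misses some $z\in S'$. So $H$ meets this set, and $\Gamma{\restriction}S'\ne f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
\emph{No chain homogeneous Souslin algebra.} We verify $(\dagger)$. Given $x\subseteq\omega_1$ in $W$, take $A$ from Lemma~\ref{lem:factor}(a) and $N$ from Lemma~\ref{lem:factor}(b) with $S=A\times\omega_1$. Then $x\in N$. Since $|A|\le\omega_1<\kappa$ there is $\xi\in\kappa\setminus A$, and $S'=\{\xi\}\times\omega_1$ shows $g_\xi\notin N$; so $g_\xi^{-1}[\{1\}]\in\mathcal{P}(\omega_1)^W\setminus N$. Theorem~\ref{thm:criterion} applies.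

\emph{The principle $\diamondsuit(E)$.} Let $E\in W$ be stationary in $\omega_1$. The idea is to read a $\diamondsuit(E)$-sequence off a coordinate that is generic over a model containing $E$. Take $A$ with $E\in V[G_A]$ and $|A|\le\omega_1$, pick $\xi\in\kappa\setminus A$, and let $N$ be given by Lemma~\ref{lem:factor}(b) for $S=(\kappa\setminus\{\xi\})\times\omega_1$. Then $E\in N$, and $E$ is stationary in $N$ because every club of $N$ is a club of $W$. Let $\Delta=\{(\alpha,\beta):\beta<\alpha<\omega_1\}$. A bijection in $V$ between $\{\xi\}\times\omega_1$ and $\Delta$ presents $W$ as a generic extension of $N$ by $R=\operatorname{Fn}(\Delta)$, with generic function $g:\Delta\to2$. Put $S_\alpha=\{\beta<\alpha:g(\alpha,\beta)=1\}$.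

Work in $N$. Let $r\in R$ force that $\dot X\subseteq\omega_1$ and that $\dot C$ is a club in $\omega_1$. We find an extension of $r$ and $\delta\in E$ such that the extension forces $\delta\in\dot C$ and $S_\delta=\dot X\cap\delta$. Let $\theta$ be a large regular cardinal. The ordinals $M\cap\omega_1$, for countable $M\prec H_\theta$ containing $r,\dot X,\dot C,R$, include a club. So there is such an $M$ with $\delta=M\cap\omega_1\in E$. This $\delta$ is a limit ordinal; let $(\delta_n)$ be increasing and cofinal in $\delta$. Build $r=r_0\ge r_1\ge\cdots$ in $M$ such that $r_{n+1}$ decides $\dot X\cap\delta_n$ and forces $\gamma_n\in\dot C$ for some ordinal $\gamma_n\in M$ with $\delta_n<\gamma_n<\omega_1$. Such an $r_{n+1}$ exists because $R$ adds no subset of the countable ordinal $\delta_n$ and $\dot C$ is forced to be unbounded, and it can be found in $M$ by elementarity. Each $\operatorname{dom}r_n$ is a countable element of $M$, hence a subset of $M$. So the condition $r_\omega=\bigcup_nr_n$ has its domain inside $\{(\alpha,\beta):\beta<\alpha<\delta\}$, and the row $\{\delta\}\times\delta$ is still free. The $\gamma_n$ are cofinal in $\delta$, so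 $r_\omega\Vdash\delta\in\dot C$, and $r_\omega\Vdash\dot X\cap\delta=Y$ for the union $Y$ of the decided values. Extend $r_\omega$ by sending $(\delta,\beta)$ to $1$ for $\beta\in Y$ and to $0$ for $\beta\in\delta\setminus Y$. This condition is as required.

By density, for all $X\subseteq\omega_1$ and all clubs $C$ in $W$ there is $\delta\in C\cap E$ with $S_\delta=X\cap\delta$. So $(S_\alpha)_{\alpha\in E}$ is a $\diamondsuit(E)$-sequence in $W$.

\emph{$\mathsf{GCH}$.} Let $V=L$ and $\kappa=\omega_2$. By $\mathsf{GCH}$ in $V$ we have $|P|=\omega_2^\omega=\omega_2$, and there are at most $\omega_2^{\omega_1}=\omega_2$ antichains. So for $\lambda\ge\omega_1$ there are at most $\omega_2^\lambda=2^\lambda=\lambda^+$ nice names for subsets of $\lambda$, computed in $V$. Cardinals are preserved, so $2^\lambda=\lambda^+$ in $W$. The case $\lambda=\omega$ is $\mathsf{CH}$.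
\end{proof}

\section{Rigid families of chains}\label{sec:rigid}

In $W=V[G]$ we can choose the functions $X$ generically, and then Lemma~\ref{lem:key} excludes far more than one isomorphism. For two different generic functions the argument is a local version of the proof of Theorem~\ref{thm:criterion}. The new case is an isomorphism $h\neq\mathrm{id}$ between intervals of the same chain $K_X$. No model can then contain the chain and omit $X$. The remedy is to find an interval that $h$ moves off itself. The interval and its image are governed by disjoint parts of the tree, and we can remove from the model only the part of $X$ that governs the image.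

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
In $V$ we have $|P|\le\kappa^\omega=\kappa$, so there are at most $\kappa^{\omega_1}=\kappa$ antichains and at most $\kappa^{\omega_1}=\kappa$ nice names for subsets of $\omega_1$. The functions $g_\xi$ are pairwise distinct by density. So $2^{\omega_1}=\kappa$ in $W$. The hypothesis $\kappa^{\omega_1}=\kappa$ is not used again.

Let $\mathbb{B}\in W$ be a Souslin algebra, with its frame on $\omega_1$ as in Section~\ref{sec:key}, so that $T\subseteq\omega_1$. By Lemma~\ref{lem:factor}(a) the frame lies in $V[G_A]$ for some $A\in V$ with $|A|\le\omega_1$. For $\xi\in\kappa\setminus A$ put $X_\xi=g_\xi{\restriction}T$ and $K_\xi=K_{X_\xi}$. By Lemma~\ref{lem:KX}(i) these are maximal chains of $\mathbb{B}$ and of $\mathbb{C}$, and there are $\kappa$ indices. Let $h:K_\xi[a,b]\to K_\eta[c,d]$ be an isomorphism in $W$ with $a<b$, $c<d$, and suppose toward a contradiction that $\xi\neq\eta$ or $h$ is not the identity.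

\emph{Step 1. After possibly replacing $h$ by $h^{-1}$, there are $a'<b'$ in the domain of $h$ and $r\in T$ such that}
\[
h(a')\le\ell_{X_\eta}(r)<\ell^+_{X_\eta}(r)\le h(b'),\qquad\text{and}\qquad \xi\ne\eta\ \text{ or }\ r\wedge(b'-a')=0 .
\]
If $\xi\ne\eta$, take $a'=a$, $b'=b$ and $r$ from Lemma~\ref{lem:KX}(ii). Let $\xi=\eta$. By density of the order, $a$ is the meet and $b$ is the join of the points $k$ of $K_\xi$ with $a<k<b$. Since $h$ preserves joins and meets, if it fixed all these points it would be the identity. So $h(k)\ne k$ for some $k$ with $a<k<b$. If $h(k)>k$, replace $h$ by $h^{-1}$ and $k$ by $h(k)$, which lies strictly between $c$ and $d$, and rename the endpoints. So we may assume $a<k<b$ and $h(k)<k$. Put $b'=k$ and $a'=\max(a,h(k))$. Then $a\le a'<b'$ and $h(b')\le a'$. Lemma~\ref{lem:KX}(ii), applied to $h(a')<h(b')$, gives $r$ with the displayed inequalities. Then $r\le h(b')\le a'$, so $r\wedge(b'-a')=0$.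

\emph{Step 2. The model.} Let $S$ be the complement of $\{\eta\}\times T(r)$ in $\kappa\times\omega_1$. Then $S\in V[G_A]$, and $A\times\omega_1\subseteq S$ because $\eta\notin A$. Let $N$ be given by Lemma~\ref{lem:factor}(b). It contains the frame and $\Gamma{\restriction}S$. Since $T(r)$ is uncountable, the last clause of the lemma with $S'=S^c$ gives $X_\eta{\restriction}T(r)=g_\eta{\restriction}T(r)\notin N$.

\emph{Step 3. $K_\xi[a',b']\in N$.} If $\xi\ne\eta$, then $X_\xi\in N$, and we let $X^*=X_\xi$. If $\xi=\eta$, let $X^*$ agree with $X_\xi$ on $T\setminus T(r)$ and be $0$ on $T(r)$; again $X^*\in N$. In this case a node $u$ with $u\wedge(b'-a')\ne0$ is not below $r$, so $X^*(u)=X_\xi(u)$. In both cases Lemma~\ref{lem:absolute}(a) applies.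

\emph{Step 4.} The restriction of $h$ is an isomorphism of $K_\xi[a',b']$ onto $K_\eta[h(a'),h(b')]$. By Lemma~\ref{lem:key} the latter interval is in $N$, and by Lemma~\ref{lem:absolute}(b) so is $X_\eta{\restriction}T(r)$. This contradicts Step~2.

Taking $a=c=0$ and $b=d=1$ shows that the $K_\xi$ are rigid and pairwise non-isomorphic; in particular they are $\kappa$ distinct chains.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{SF}
Gido Scharfenberger-Fabian, \emph{Chain homogeneous Souslin algebras}, arXiv:1005.4948 (2010).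

\end{thebibliography}
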